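\title{$L_1$ has no uniformly quasi-greedy basis}

\begin{abstract}
A semi-normalized basis of $L_1[0,1]$ is uniformly quasi-greedy if, for every $x$, the pointwise maximum of the moduli of the greedy sums of $x$ has norm at most $C\|x\|$. We show that no such basis exists. The proof runs the greedy algorithm on point masses: the maximal inequality would produce an integrable kernel on the unit square whose integral operator dominates the identity, and this is impossible because the diagonal has measure zero. The method extends to bounded Markushevich bases and to maxima over arbitrarily sparse sets of greedy sums, and it yields a single vector with a unique greedy ordering and a nonintegrable maximal function. A separable infinite-dimensional $L_1(\mu)$ has a uniformly quasi-greedy basis exactly when $\mu$ is purely atomic.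
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L_1=L_1[0,1]$, ordered pointwise almost everywhere, and write $\bigvee_{m=1}^N|f_m|$ for the pointwise maximum of $|f_1|,\dots,|f_N|$. Let $(e_k)_{k\ge1}$ be a Schauder basis of $L_1$ with coordinate functionals $(e_k^*)$, so that $x=\sum_ke_k^*(x)e_k$ in norm for every $x$. We assume that the basis is \emph{semi-normalized}, that is, $0<\inf_k\|e_k\|\le\sup_k\|e_k\|<\infty$; then the size of a coefficient is comparable to the size of the term it belongs to.

The greedy algorithm takes the terms of the expansion in order of decreasing coefficients. A \emph{greedy ordering} of $x$ is an injective map $\rho\colon\mathbb N\to\mathbb N$ such that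
\[
\{k:e_k^*(x)\ne0\}\subseteq\rho(\mathbb N)\qquad\text{and}\qquad|e_{\rho(j)}^*(x)|\ge|e_{\rho(i)}^*(x)|\ \text{ whenever }j\le i,
\]
and the $m$-th \emph{greedy sum} is
\[
G_m(x)=\sum_{j=1}^me_{\rho(j)}^*(x)\,e_{\rho(j)} .
\]
The map $\rho$ records how ties between coefficients of equal modulus are broken. It is suppressed in the notation, but all greedy sums of $x$ in one formula are taken along one ordering, so the sets $\{\rho(1),\dots,\rho(m)\}$ are nested. The basis is \emph{quasi-greedy} if there is a constant $C$ with $\|G_m(x)\|\le C\|x\|$ for all $x$, all greedy orderings of $x$ and all $m$. It is \emph{uniformly quasi-greedy} if there is a constant $C$ such that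
\begin{equation}\label{eq:uqg}
\Big\|\bigvee_{m=1}^N|G_m(x)|\Big\|\le C\|x\|
\end{equation}
for all $x$, all greedy orderings of $x$ and all $N\in\mathbb N$. The first condition bounds the greedy sums one at a time. The second is a maximal inequality: by monotone convergence it says that all greedy sums of $x$ lie under one integrable function, $\sup_m|G_m(x)|$, of norm at most $C\|x\|$. The second condition implies the first, while the first gives \eqref{eq:uqg} only with $CN$ in place of $C$. We answer the following question, posed in \cite{BFOT}.

\medskip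
\noindent\emph{Does $L_1$ admit a uniformly quasi-greedy basis?}
\medskip

The simplest cases point in opposite directions. In $\ell_1$ the unit vector basis satisfies $|G_m(x)|\le|x|$ pointwise, so \eqref{eq:uqg} holds with $C=1$. The same is true in the space of step functions on the $2^n$ dyadic intervals $I$ of length $2^{-n}$, with the basis $2^n\mathbf 1_I$, and these spaces increase to a dense subspace of $L_1$. So these finite-dimensional pieces present no obstruction. Their bases, however, do not extend one another, and the natural way to join the levels, the Haar system, loses a fixed amount in \eqref{eq:uqg} at every level (Section~\ref{sec:haar}). The loss cannot be avoided by a cleverer choice of basis.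

\begin{theorem}\label{thm:schauder}
No semi-normalized Schauder basis of $L_1[0,1]$ is uniformly quasi-greedy.
\end{theorem}

The obstruction survives when the hypotheses are weakened in several ways. A \emph{bounded M-basis} (Markushevich basis) of a Banach space $X$ is a system $(e_k,e_k^*)_{k\ge1}$ in $X\times X^*$ with $e_i^*(e_k)=\delta_{ik}$ such that the span of $(e_k)$ is dense, $(e_k^*)$ is \emph{total} (only $x=0$ has $e_k^*(x)=0$ for all $k$), and
\[
E=\sup_k\|e_k\|<\infty,\qquad E^*=\sup_k\|e_k^*\|<\infty .
\]
No expansion is required to converge. Every semi-normalized Schauder basis is a bounded M-basis (Section~\ref{sec:tools}), and the definitions above carry over word for word to bounded M-bases of any space $L_1(\mu)$. Throughout the paper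
\[
\Omega=[0,1]\sqcup J,
\]
where $[0,1]$ carries Lebesgue measure and $J$ is a countable, possibly empty, set with counting measure.

\begin{theorem}\label{thm:sparse}
Let $(e_k,e_k^*)$ be a quasi-greedy bounded M-basis of $L_1(\Omega)$. Then for every infinite set $\mathcal M\subseteq\mathbb N$ there is no constant $D$ such that $\big\|\bigvee_{m\in F}|G_m(x)|\big\|\le D\|x\|$ for all $x$, all greedy orderings of $x$ and all finite $F\subseteq\mathcal M$.
\end{theorem}

The set $\mathcal M$ may be as sparse as one likes, but it must be infinite: for finite $\mathcal M$ the constant $D=C\cdot\#\mathcal M$ works.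

\begin{theorem}\label{thm:single}
Let $(e_k,e_k^*)$ be any bounded M-basis of $L_1(\Omega)$. Then there is a vector $x$ whose nonzero coefficients are infinitely many and have pairwise distinct moduli, so that its greedy ordering is unique, such that $\sup_m|G_m(x)|\notin L_1(\Omega)$.
\end{theorem}

So the failure is not caused by an unlucky breaking of ties. For the last statement, recall that an \emph{atom} of a measure $\mu$ is a set of positive measure that cannot be split into two sets of positive measure, and that $\mu$ is \emph{purely atomic} if every set of finite positive measure contains an atom.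

\begin{corollary}\label{cor:class}
For a separable infinite-dimensional $L_1(\mu)$ the following are equivalent:
\begin{enumerate}
\item[(i)] it has a uniformly quasi-greedy semi-normalized Schauder basis;
\item[(ii)] it has a uniformly quasi-greedy bounded M-basis;
\item[(iii)] it has a bounded M-basis with $\sup_m|G_m(x)|\in L_1(\mu)$ for all $x$ and all greedy orderings of $x$;
\item[(iv)] $\mu$ is purely atomic.
\end{enumerate}
\end{corollary}

\subsection*{The idea of the proof}
Represent $e_k^*$ by a bounded function $\varphi_k$. The point mass $\delta_t$ is not in $L_1$, but it is a limit of functions of norm one, and its formal coefficients are the numbers $\varphi_k(t)$. Run the greedy algorithm on $\delta_t$ for each $t$ separately, and let $K_m(\cdot,t)$ be the $m$-th greedy sum. The maps $G_m$ are nonlinear, but $K_m$ is a kernel, and it defines a \emph{linear} operator $T_mf=\int K_m(\cdot,t)f(t)\,dt$. Since formally $f=\int f(t)\delta_t\,dt$, the functions $T_mf$ should tend to $f$. The maximal inequality, applied at each $t$, makes $K=\sup_m|K_m|$ integrable on the square, and then $|f|\le\int K(\cdot,t)|f(t)|\,dt$.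 This forces $K$ to carry mass one in every neighborhood of the diagonal, which an integrable function cannot do.

Section~\ref{sec:haar} carries this out by hand for the Haar system. After the preliminaries, Section~\ref{sec:kernel} isolates the statement about kernels, and Section~\ref{sec:points} shows that a point mass has a greedy expansion at all. Theorem~\ref{thm:schauder} is the case $J=\emptyset$, $\mathcal M=\mathbb N$ of Theorem~\ref{thm:sparse}, but its direct proof, in Section~\ref{sec:schauder}, is short and shows which two difficulties remain for Section~\ref{sec:sparse}. Section~\ref{sec:single} proves Theorem~\ref{thm:single} and Corollary~\ref{cor:class}.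

\section{The model case: the Haar system}\label{sec:haar}

For a dyadic interval $I=[j2^{-n},(j+1)2^{-n})\subseteq[0,1)$ with left and right halves $I^-$ and $I^+$, put
\[
\varphi_I=\mathbf 1_{I^-}-\mathbf 1_{I^+},\qquad h_I=|I|^{-1}\varphi_I,
\]
and let $\varphi_0=h_0=\mathbf 1_{[0,1)}$. Ordered by decreasing length of $I$, these functions form a normalized Schauder basis of $L_1$ whose coordinate functionals are integration against $\varphi_0$ and the $\varphi_I$: the partial sums replace $f$ by its averages over finer and finer partitions into dyadic intervals.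

Fix $t\in[0,1)$, let $I_m(t)$ be the dyadic interval of length $2^{-m}$ containing $t$, and let $u_m=2^m\mathbf 1_{I_m(t)}$, a function of norm one that approximates $\delta_t$. The function $\varphi_{I_m(t)}(t)\,h_{I_m(t)}$ equals $2^m$ on the half of $I_m(t)$ that contains $t$ and $-2^m$ on the other half. Hence $u_{m+1}=u_m+\varphi_{I_m(t)}(t)\,h_{I_m(t)}$, and
\[
u_n=h_0+\sum_{m=0}^{n-1}\varphi_{I_m(t)}(t)\,h_{I_m(t)} .
\]
All $n+1$ nonzero coefficients have modulus $1$, so the terms in the order written begin a greedy ordering, and $G_{m+1}(u_n)=u_m$ for $0\le m\le n$. The maximum $\bigvee_{m=0}^nu_m$ equals $2^m$ on $I_m(t)\setminus I_{m+1}(t)$, a set of measure $2^{-m-1}$, for $m<n$, and it equals $2^n$ on $I_n(t)$. Therefore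
\[
\Big\|\bigvee_{m=1}^{n+1}|G_m(u_n)|\Big\|=\frac n2+1,\qquad\|u_n\|=1 .
\]
Each of these greedy sums has norm one, but each leaves behind mass $1/2$ on a region that its successors have abandoned, and the maximum collects all of it.

The same failure can be seen without computing the maximum, by letting $t$ vary. Put
\begin{equation}\label{eq:Dn}
D_n=\bigcup_{|I|=2^{-n}}I\times I\subseteq[0,1]^2,\qquad|D_n|=2^n\cdot4^{-n}=2^{-n},
\end{equation}
the union being over dyadic intervals. As a function of $(s,t)$, the greedy sum $u_m$ is the kernel $K_m=2^m\mathbf 1_{D_m}$. If $|I|=2^{-n}$ and $m\ge n$, then $\int K_m(s,t)\mathbf 1_I(t)\,dt=\mathbf 1_I(s)$, so $K_m$ has mass $|I|$ on $I\times I$ and mass $1$ on $D_n$. Hence the supremum $K$ of any infinite family of the $K_m$ satisfies $\iint_{D_n}K\ge1$ for all $n$, and $K$ is not integrable. This second argument uses only that the kernels reproduce $\mathbf 1_I$ in the limit, and it is indifferent to passing to a sparse family. It is the one that generalizes.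

Two things were free in this example. The greedy ordering agreed with the ordering of the basis, so the kernels were explicit; in general the selected indices depend on $t$ in an unknown way, and the convergence $T_mf\to f$ has to be extracted by compactness. And the vectors $u_n$ were at hand, of norm one and with exactly the coefficients of $\delta_t$; in general such vectors have to be constructed.

\section{Conventions and tools}\label{sec:tools}

Scalars are real or complex. We put $\operatorname{sgn}z=z/|z|$ for $z\ne0$ and $\operatorname{sgn}0=1$, so that always $z=|z|\operatorname{sgn}z$. Integration over $\Omega$ is written $ds$, and functions on $[0,1]$ are extended by $0$ to $J$.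

\subsection*{Bases}
For a Schauder basis the projections $S_nx=\sum_{k\le n}e_k^*(x)e_k$ satisfy $\beta=\sup_n\|S_n\|<\infty$. If the basis is semi-normalized, then $|e_k^*(x)|\,\|e_k\|=\|S_kx-S_{k-1}x\|\le2\beta\|x\|$ gives $E^*<\infty$; density of the span and totality follow from the expansion. So it is a bounded M-basis. For every bounded M-basis,
\[
\|e_k\|\ge1/E^*\quad\text{for all }k,\qquad e_k^*(x)\to0\quad\text{for all }x.
\]
The first holds because $1=e_k^*(e_k)\le E^*\|e_k\|$. The second holds on the span of $(e_k)$, and it passes to the closure because $E^*<\infty$.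

\subsection*{Greedy orderings}
The definition of a greedy ordering involves only the coefficient sequence, so it makes sense for any $a=(a_k)\in c_0$. Such an $a$ has a greedy ordering: list the indices with $a_k\ne0$ by decreasing $|a_k|$, smaller index first in case of a tie, which is possible because each set $\{k:|a_k|\ge\lambda\}$ is finite; if this list is finite, continue with the remaining indices. Let $\rho$ be any greedy ordering of $a$.
\begin{enumerate}
\item[(G1)] For $\lambda>0$, each of the sets $\{k:|a_k|\ge\lambda\}$ and $\{k:|a_k|>\lambda\}$ equals $\{\rho(1),\dots,\rho(m)\}$, where $m\ge0$ is its cardinality. Indeed, it lies in the range of $\rho$, and with $\rho(i)$ it contains $\rho(j)$ for all $j\le i$.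
\item[(G2)] If $k\notin\{\rho(1),\dots,\rho(N)\}$, then $|a_k|\le|a_{\rho(N)}|$, since either $k=\rho(i)$ with $i>N$ or $a_k=0$.
\item[(G3)] If $|a_{\sigma(1)}|>\dots>|a_{\sigma(N)}|>|a_k|$ for all $k\notin\{\sigma(1),\dots,\sigma(N)\}$, then $\rho(j)=\sigma(j)$ for $j\le N$. This is (G1) with $\lambda=|a_{\sigma(j)}|$ for $j=1,\dots,N$. In particular $\rho$ is unique if the nonzero $a_k$ are infinitely many and have pairwise distinct moduli.
\end{enumerate}
Finite maxima are continuous in norm: $\bigvee_{m\in F}|u_m|\le\bigvee_{m\in F}|v_m|+\sum_{m\in F}|u_m-v_m|$ pointwise, so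
\begin{equation}\label{eq:max}
\Big\|\bigvee_{m\in F}|u_m|\Big\|\le\Big\|\bigvee_{m\in F}|v_m|\Big\|+\sum_{m\in F}\|u_m-v_m\|.
\end{equation}

\subsection*{Standard facts}
\begin{enumerate}
\item[(F1)] \emph{Khintchine's inequality.} There is an absolute constant $\kappa>0$ such that, for every finite family of scalars $(a_k)_{k\in A}$, the average over all $\omega\in\{-1,1\}^A$ satisfies $\operatorname{Ave}_\omega\big|\sum_{k\in A}\omega_ka_k\big|\ge\kappa\big(\sum_{k\in A}|a_k|^2\big)^{1/2}$. The complex case follows from the real one, applied to real and imaginary parts, with $\kappa/\sqrt2$.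
\item[(F2)] \emph{Lebesgue's differentiation theorem.} If $\varphi\in L_1[0,1]$, then $h^{-1}\int_t^{t+h}\varphi\to\varphi(t)$ as $h\downarrow0$ for almost every $t\in[0,1)$.
\item[(F3)] \emph{Order intervals are weakly sequentially compact.} If $0\le g\in L_1(\Omega)$ and $|h_n|\le g$, then a subsequence of $(h_n)$ converges weakly to some $h$ with $|h|\le g$. This follows from the theorems of Dunford--Pettis and Eberlein--\v{S}mulian. It can also be seen directly: write $h_n=u_ng$ with $|u_n|\le1$; the set $\{u:|u|\le1\}$ is bounded, closed and convex in the Hilbert space $L_2(g\,ds)$, hence weakly sequentially compact, and $u\mapsto ug$ is a bounded linear map from $L_2(g\,ds)$ to $L_1(\Omega)$ by the Cauchy--Schwarz inequality.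
\item[(F4)] \emph{Mazur's theorem.} If a sequence in a Banach space tends weakly to $0$, then for each $\eta>0$ some convex combination of its terms has norm at most $\eta$.
\end{enumerate}

\subsection*{Representing the functionals}
Let $(e_k,e_k^*)$ be a bounded M-basis of $L_1(\Omega)$. Since $\Omega$ is $\sigma$-finite, $e_k^*(f)=\int_\Omega f\,\Phi_k\,ds$ with $\Phi_k\in L_\infty(\Omega)$ and $\|\Phi_k\|_\infty\le E^*$. We fix representatives with $|\Phi_k|\le E^*$ everywhere and everywhere finite representatives of the $e_k$, and we let $\varphi_k$ be the restriction of $\Phi_k$ to $[0,1]$. This notation is in force from now on.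

\section{Kernels that reproduce the coordinates}\label{sec:kernel}

The first lemma is the only place where the absence of atoms in $[0,1]$ is used.

\begin{lemma}\label{lem:diagonal}
Let $K\ge0$ be measurable on $[0,1]^2$. Suppose that for every $f\in L_\infty[0,1]$,
\begin{equation}\label{eq:dom}
|f(s)|\le\int_0^1K(s,t)|f(t)|\,dt\qquad\text{for almost every }s\in[0,1].
\end{equation}
Then $K\notin L_1([0,1]^2)$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:dom} to $f=\mathbf 1_I$, where $I$ is a dyadic interval of length $2^{-n}$, and integrate over $s\in I$. This gives $|I|\le\iint_{I\times I}K$. Summing over the $2^n$ such intervals gives $1\le\iint_{D_n}K$ with $D_n$ as in \eqref{eq:Dn}. The sets $D_n$ decrease and $|D_n|\to0$, so for integrable $K$ the right side would tend to $0$ by dominated convergence.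
\end{proof}

With counting measure in place of Lebesgue measure the diagonal has positive measure, and the kernel $K=\mathbf 1_{\{s=t\}}$ satisfies \eqref{eq:dom} with $\int K(s,t)\,ds=1$ for every $t$. This is the kernel that the constructions below produce for the unit vector basis of $\ell_1$.

The next proposition concerns an arbitrary measurable rule that selects, for each $t$ and each stage $n$, finitely many terms of the formal series $\sum_k\varphi_k(t)e_k$, in such a way that every nonzero term is eventually selected. The set $R_{k,n}$ consists of those $t$ for which the $k$-th term is selected at stage $n$. No greedy property is involved.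

\begin{proposition}\label{prop:kernel}
Let $(e_k,e_k^*)$ be a bounded M-basis of $L_1(\Omega)$. Let $T\subseteq[0,1]$ have full measure, and let $R_{k,n}\subseteq T$ $(k,n\in\mathbb N)$ be measurable sets such that
\begin{enumerate}
\item[(a)] for each $t\in T$ and each $n$, we have $t\in R_{k,n}$ for only finitely many $k$;
\item[(b)] for each $t\in T$ and each $k$ with $\varphi_k(t)\ne0$, we have $t\in R_{k,n}$ for all large $n$.
\end{enumerate}
Put $K_n(s,t)=\sum_k\mathbf 1_{R_{k,n}}(t)\,\varphi_k(t)\,e_k(s)$ for $(s,t)\in\Omega\times T$. Then there is no constant $D$ with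
\begin{equation}\label{eq:slice}
\Big\|\bigvee_{n=1}^N|K_n(\cdot,t)|\Big\|\le D\qquad\text{for all }t\in T\text{ and }N\in\mathbb N.
\end{equation}
\end{proposition}

\begin{proof}
By (a), the sum defining $K_n(s,t)$ is finite for each $t$, so $K_n$ is the pointwise limit of its partial sums and is jointly measurable; so is $K=\sup_n|K_n|$. Suppose that \eqref{eq:slice} holds. Monotone convergence gives $\int_\Omega K(s,t)\,ds\le D$ for $t\in T$, and Tonelli's theorem gives $K\in L_1(\Omega\times[0,1])$. We show that $K$ satisfies \eqref{eq:dom}, against Lemma~\ref{lem:diagonal}.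

Let $f\in L_\infty[0,1]$ and put
\[
T_nf=\int_0^1K_n(\cdot,t)f(t)\,dt,\qquad g=\int_0^1K(\cdot,t)|f(t)|\,dt .
\]
Then $g\in L_1(\Omega)$ and $|T_nf|\le g$. Fix $i$. The function $K_n(s,t)f(t)\Phi_i(s)$ is bounded in modulus by $E^*\|f\|_\infty K(s,t)$, so Fubini's theorem applies, and biorthogonality gives
\[
e_i^*(T_nf)=\int_0^1f(t)\,e_i^*\big(K_n(\cdot,t)\big)\,dt=\int_0^1f(t)\,\mathbf 1_{R_{i,n}}(t)\,\varphi_i(t)\,dt .
\]
By (b), $\mathbf 1_{R_{i,n}}(t)\varphi_i(t)\to\varphi_i(t)$ for every $t\in T$; if $\varphi_i(t)=0$ both sides vanish. By dominated convergence, $e_i^*(T_nf)\to\int_0^1f\varphi_i=e_i^*(f)$.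

Convergence of the coordinates alone says nothing about pointwise bounds for the limit. Here the common majorant $g$ is used a second time: by (F3), a subsequence of $(T_nf)$ converges weakly to some $h$ with $|h|\le g$. Then $e_i^*(h)=e_i^*(f)$ for all $i$, and $h=f$ because $(e_i^*)$ is total. Thus $|f|\le g$ almost everywhere on $[0,1]$, which is \eqref{eq:dom} for the restriction of $K$ to $[0,1]^2$.
\end{proof}

To prove Theorems~\ref{thm:schauder} and~\ref{thm:sparse} it remains to let the greedy algorithm make the selection, and to derive \eqref{eq:slice} from the maximal inequality.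

\section{The coefficients of a point mass}\label{sec:points}

By (F2), the set $T_0$ of all $t\in[0,1)$ with $h^{-1}\int_t^{t+h}\varphi_k\to\varphi_k(t)$ as $h\downarrow0$ for every $k$ has full measure. For $t\in T_0$ and $0<h\le1-t$ put $f_{t,h}=h^{-1}\mathbf 1_{[t,t+h]}$. Then
\begin{equation}\label{eq:fh}
\|f_{t,h}\|=1,\qquad e_k^*(f_{t,h})\to\varphi_k(t)\quad(h\downarrow0)\ \text{ for every }k .
\end{equation}
In this sense $\varphi(t)=(\varphi_k(t))_k$ is the coefficient sequence of $\delta_t$. To order it greedily we need $\varphi(t)\in c_0$, and this is not automatic: a coordinatewise limit of null sequences need not be null, and for the Haar system $|\varphi_I(t)|=1$ for all $I\ni t$. What does pass to the limit is a bound on the number of large coefficients that depends only on the norm. Such a bound holds for quasi-greedy bases of $L_1(\Omega)$.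

\begin{lemma}\label{lem:count}
Let $(e_k,e_k^*)$ be a quasi-greedy bounded M-basis of $L_1(\Omega)$ with constant $C$, and let $Q=(4C^2E^*/\kappa)^2$. Then
\[
\#\{k:|e_k^*(x)|\ge\lambda\}\le Q\,\|x\|^2\lambda^{-2}\qquad(x\in L_1(\Omega),\ \lambda>0).
\]
\end{lemma}

\begin{proof}
Let $A=\{k:|e_k^*(x)|\ge\lambda\}$, a finite set, which we may assume nonempty. We estimate the norm of $u=\sum_{k\in A}\varepsilon_ke_k$, where $\varepsilon_k=\operatorname{sgn}e_k^*(x)$, from above by $\|x\|/\lambda$ and from below by $(\#A)^{1/2}$.

\emph{Upper bound.} Let $\rho$ be a greedy ordering of $x$. By (G1), $A=\{\rho(1),\dots,\rho(m)\}$ with $m=\#A$. Put $a_j=|e_{\rho(j)}^*(x)|$, $G_j=G_j(x)$ and $G_0=0$. Since $G_j-G_{j-1}=a_j\varepsilon_{\rho(j)}e_{\rho(j)}$, summation by parts gives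
\[
u=\sum_{j=1}^m\frac1{a_j}(G_j-G_{j-1})=\frac{G_m}{a_m}-\sum_{j=1}^{m-1}\Big(\frac1{a_{j+1}}-\frac1{a_j}\Big)G_j .
\]
The numbers in parentheses are nonnegative, because $(a_j)$ is nonincreasing, and their sum is $1/a_m-1/a_1$. As $a_m\ge\lambda$,
\[
\|u\|\le C\|x\|\Big(\frac1{a_m}+\frac1{a_m}-\frac1{a_1}\Big)\le\frac{2C\|x\|}\lambda .
\]

\emph{Lower bound.} All nonzero coefficients of $u$ have modulus $1$, so any listing of $A$ begins a greedy ordering of $u$. Hence $\sum_{k\in A'}\varepsilon_ke_k$ is a greedy sum of $u$ for each nonempty $A'\subseteq A$, and its norm is at most $C\|u\|$. Splitting $A$ according to the sign of $\omega_k$, we get $\|\sum_{k\in A}\omega_k\varepsilon_ke_k\|\le2C\|u\|$ for all $\omega\in\{-1,1\}^A$. Average over $\omega$ and apply (F1) at each point $s$: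
\[
2C\|u\|\ge\int_\Omega\operatorname{Ave}_\omega\Big|\sum_{k\in A}\omega_k\varepsilon_ke_k(s)\Big|\,ds\ge\kappa\int_\Omega\Big(\sum_{k\in A}|e_k(s)|^2\Big)^{1/2}ds .
\]
The last integral is the integral of the Euclidean norm of the vector $(|e_k(s)|)_{k\in A}$. By Minkowski's inequality it is at least the Euclidean norm of the integral, which is $(\sum_{k\in A}\|e_k\|^2)^{1/2}\ge(\#A)^{1/2}/E^*$. The two bounds give $\kappa(\#A)^{1/2}/E^*\le4C^2\|x\|/\lambda$.
\end{proof}

In particular the Haar system is not quasi-greedy, since the vector $u_n$ of Section~\ref{sec:haar} has norm one and $n+1$ coefficients of modulus one.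

\begin{lemma}\label{lem:c0}
Let $(e_k,e_k^*)$ be a quasi-greedy bounded M-basis of $L_1(\Omega)$. Then $\#\{k:|\varphi_k(t)|>\lambda\}\le Q\lambda^{-2}$ for all $t\in T_0$ and $\lambda>0$. In particular $\varphi(t)\in c_0$ for all $t\in T_0$.
\end{lemma}

\begin{proof}
Let $F$ be a finite subset of $\{k:|\varphi_k(t)|>\lambda\}$. By \eqref{eq:fh}, for small $h$ we have $|e_k^*(f_{t,h})|>\lambda$ for all $k\in F$ at once. Lemma~\ref{lem:count} gives $\#F\le Q\lambda^{-2}$.
\end{proof}

\section{Schauder bases}\label{sec:schauder}

The maximal inequality applies to vectors of $L_1$, not to $\delta_t$. We therefore need vectors of bounded norm whose greedy sums are those of $\delta_t$. For a Schauder basis the projections $S_n$ supply them.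

\begin{proof}[Proof of Theorem~\ref{thm:schauder}]
Suppose that $(e_k)$ satisfies \eqref{eq:uqg}. Then it is a quasi-greedy bounded M-basis of $L_1(\Omega)$ with $J=\emptyset$. For $t\in T_0$ and $n\in\mathbb N$ let $x_n(t)=\sum_{k\le n}\varphi_k(t)e_k$. By \eqref{eq:fh}, $S_nf_{t,h}=\sum_{k\le n}e_k^*(f_{t,h})e_k\to x_n(t)$ in norm as $h\downarrow0$, and $\|S_nf_{t,h}\|\le\beta$. Hence
\begin{equation}\label{eq:xn}
\|x_n(t)\|\le\beta\qquad(t\in T_0,\ n\in\mathbb N).
\end{equation}

Select terms by thresholds: let $T=T_0$ and $R_{k,j}=\{t\in T_0:|\varphi_k(t)|>1/j\}$. Condition (a) of Proposition~\ref{prop:kernel} holds by Lemma~\ref{lem:c0}, and (b) holds because $1/j\to0$. We verify \eqref{eq:slice} with $D=C\beta$. Fix $t\in T_0$ and $N\in\mathbb N$, and choose $n$ so large that the finite set $\{k:|\varphi_k(t)|>1/N\}$ is contained in $\{1,\dots,n\}$. For $j\le N$ the set $A_j=\{k:|\varphi_k(t)|>1/j\}$ is then exactly the set where the coefficients of $x_n(t)$ exceed $1/j$ in modulus. Fix one greedy ordering of $x_n(t)$. By (G1), each $A_j$ is an initial segment of it, of length at most $n$, so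 $K_j(\cdot,t)=\sum_{k\in A_j}\varphi_k(t)e_k$ is either $0$ or one of $G_1(x_n(t)),\dots,G_n(x_n(t))$. By \eqref{eq:uqg} and \eqref{eq:xn},
\[
\Big\|\bigvee_{j=1}^N|K_j(\cdot,t)|\Big\|\le\Big\|\bigvee_{m=1}^n|G_m(x_n(t))|\Big\|\le C\beta .
\]
This contradicts Proposition~\ref{prop:kernel}.
\end{proof}

\begin{remark}
The same lines treat the partial sums in the given order. Take $R_{k,n}=T_0$ for $k\le n$ and $R_{k,n}=\emptyset$ for $k>n$; then $K_n(\cdot,t)=x_n(t)=S_nx_N(t)$ for $n\le N$. By \eqref{eq:xn} and Proposition~\ref{prop:kernel}, no semi-normalized Schauder basis of $L_1$ satisfies $\|\bigvee_{n\le N}|S_nx|\|\le C\|x\|$ for all $x$ and $N$. What the greedy algorithm adds is that the selection depends on $t$, and this is why Lemma~\ref{lem:c0} was needed.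
\end{remark}

\section{Markushevich bases and sparse maxima}\label{sec:sparse}

The proof just given breaks down at two points in the setting of Theorem~\ref{thm:sparse}. First, the cardinality of $\{k:|\varphi_k(t)|>1/j\}$ depends on $t$ and need not lie in $\mathcal M$. So we must select exactly the first $m$ terms, which requires a measurable rule for ties. Second, \eqref{eq:xn} used the boundedness of the projections $S_n$, which an M-basis does not provide. The functions $f_{t,h}$ have norm one, but their coefficients converge only coordinatewise, so the greedy algorithm for $f_{t,h}$ may pick remote indices at which $\varphi_k(t)$ is small. Passing to convex combinations makes the convergence uniform and keeps the norm.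

\begin{lemma}\label{lem:mazur}
Let $(e_k,e_k^*)$ be a quasi-greedy bounded M-basis of $L_1(\Omega)$. For each $t\in T_0$ and $\eta>0$ there is $g\in L_1(\Omega)$ with $\|g\|=1$ and $\sup_k|e_k^*(g)-\varphi_k(t)|\le\eta$.
\end{lemma}

\begin{proof}
For $n\ge1/(1-t)$ let $b^n=\big(e_k^*(f_{t,1/n})-\varphi_k(t)\big)_k$. These sequences lie in $c_0$ by Lemma~\ref{lem:c0}, they are bounded by $2E^*$, and they tend to $0$ coordinatewise by \eqref{eq:fh}. For $\xi\in\ell_1=c_0^*$, dominated convergence gives $\sum_k\xi_kb_k^n\to0$, so $b^n\to0$ weakly in $c_0$. By (F4) there is a convex combination with $\|\sum_n\alpha_nb^n\|_\infty\le\eta$. Put $g=\sum_n\alpha_nf_{t,1/n}$. Then $e_k^*(g)-\varphi_k(t)=\sum_n\alpha_nb_k^n$, and $\|g\|=\int g=1$ because $g\ge0$.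
\end{proof}

A uniformly small error can still reverse the order of two equal coefficients. The remedy is to add a small staircase that separates the leading coefficients by more than the error.

\begin{lemma}\label{lem:ties}
Let $(e_k,e_k^*)$ be a bounded M-basis of a Banach space $X$. Let $(a_k)$ be scalars and $\sigma(1),\dots,\sigma(N)$ distinct indices with
\[
|a_{\sigma(1)}|\ge\dots\ge|a_{\sigma(N)}|\ge|a_k|\qquad\text{for all }k\notin\Sigma=\{\sigma(1),\dots,\sigma(N)\}.
\]
Let $\eta>0$ and $z\in X$ satisfy $|e_k^*(z)-a_k|\le\eta$ for all $k$. Then the vector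
\[
y=z+\sum_{j=1}^N3\eta\,(N+1-j)\operatorname{sgn}(a_{\sigma(j)})\,e_{\sigma(j)}
\]
has the following properties.
\begin{enumerate}
\item[(a)] $|e_{\sigma(j)}^*(y)|\ge|e_{\sigma(j+1)}^*(y)|+\eta$ for $j<N$, and $|e_{\sigma(N)}^*(y)|\ge|e_k^*(y)|+\eta$ for $k\notin\Sigma$. Hence every greedy ordering of $y$ begins with $\sigma(1),\dots,\sigma(N)$.
\item[(b)] $\|y-z\|\le3N^2E\eta$.
\item[(c)] $\big\|G_n(y)-\sum_{j\le n}a_{\sigma(j)}e_{\sigma(j)}\big\|\le4N^2E\eta$ for $n\le N$.
\end{enumerate}
\end{lemma}

\begin{proof}
The coefficient $e_{\sigma(j)}^*(y)$ is within $\eta$ of $a_{\sigma(j)}+3\eta(N+1-j)\operatorname{sgn}(a_{\sigma(j)})$, whose modulus is $\mu_j=|a_{\sigma(j)}|+3\eta(N+1-j)$. Since $\mu_j-\mu_{j+1}\ge3\eta$, consecutive moduli differ by at least $3\eta-2\eta=\eta$. For $k\notin\Sigma$ we have $|e_k^*(y)|=|e_k^*(z)|\le|a_{\sigma(N)}|+\eta$, while $|e_{\sigma(N)}^*(y)|\ge\mu_N-\eta=|a_{\sigma(N)}|+2\eta$. This and (G3) prove (a). The added sum has $N$ terms of norm at most $3\eta NE$, which gives (b). By (a), $G_n(y)=\sum_{j\le n}e_{\sigma(j)}^*(y)e_{\sigma(j)}$, and $|e_{\sigma(j)}^*(y)-a_{\sigma(j)}|\le\eta+3N\eta\le4N\eta$,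 which gives (c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
Suppose that $\mathcal M=\{m_1<m_2<\cdots\}$ is infinite and that $D$ exists.

\emph{The selection.} For $t\in T_0$ let $\rho_t$ be the greedy ordering of $\varphi(t)\in c_0$ constructed in Section~\ref{sec:tools}, with ties broken by smaller index, and let
\[
H_m(t)=\sum_{j\le m}\varphi_{\rho_t(j)}(t)\,e_{\rho_t(j)} .
\]
If $\varphi_k(t)\ne0$, the position of $k$ in $\rho_t$ is its rank
\[
r_k(t)=\#\{i:|\varphi_i(t)|>|\varphi_k(t)|\}+\#\{i\le k:|\varphi_i(t)|=|\varphi_k(t)|\},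
\]
which is finite because $\varphi(t)\in c_0$. The function $r_k$ is a countable sum of indicators of measurable sets, so the sets
\[
R_{k,n}=\{t\in T_0:\varphi_k(t)\ne0,\ r_k(t)\le m_n\}
\]
are measurable, and the kernels of Proposition~\ref{prop:kernel} are $K_n(\cdot,t)=H_{m_n}(t)$. Condition (a) of the proposition holds because at most $m_n$ indices are selected. Condition (b) holds because $r_k(t)<\infty$ and $m_n\to\infty$; this is where $\mathcal M$ must be infinite.

\emph{The bound.} Fix $t\in T_0$ and a nonempty finite set $F\subseteq\mathcal M$, and let $N=\max F$. Given $\eta>0$, take $g$ from Lemma~\ref{lem:mazur}, and apply Lemma~\ref{lem:ties} with $a_k=\varphi_k(t)$, $\sigma(j)=\rho_t(j)$ for $j\le N$, and $z=g$; its hypothesis on $\sigma$ holds by (G2). The resulting $y$ has $\|y\|\le1+3N^2E\eta$ and $\|G_m(y)-H_m(t)\|\le4N^2E\eta$ for $m\in F$. By \eqref{eq:max} and the assumed inequality for $y$,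
\[
\Big\|\bigvee_{m\in F}|H_m(t)|\Big\|\le D\,(1+3N^2E\eta)+4N^3E\eta .
\]
Letting $\eta\to0$ bounds the left side by $D$. The choice $F=\{m_1,\dots,m_n\}$, with $n$ arbitrary, gives \eqref{eq:slice}, contradicting Proposition~\ref{prop:kernel}.
\end{proof}

The hypothesis that the basis is quasi-greedy entered only through the conclusion $\varphi(t)\in c_0$ of Lemma~\ref{lem:c0}. For $\mathcal M=\mathbb N$ it would follow from the existence of $D$.

\section{A single vector, and the classification}\label{sec:single}

Let $(e_k,e_k^*)$ be any bounded M-basis of $L_1(\Omega)$. Then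
\begin{equation}\label{eq:unbounded}
\sup\Big\{\Big\|\bigvee_{m=1}^N|G_m(x)|\Big\|:\ \|x\|\le1,\ \rho\text{ a greedy ordering of }x,\ N\in\mathbb N\Big\}=\infty .
\end{equation}
Indeed, $x$ and its nonzero multiples have the same greedy orderings, so a finite supremum $D$ would give \eqref{eq:uqg} with $C=D$. The basis would then be quasi-greedy, and Theorem~\ref{thm:sparse} with $\mathcal M=\mathbb N$ would be violated.

For linear operators one would pass from \eqref{eq:unbounded} to a single bad vector by the uniform boundedness principle. The maps $G_m$ are neither linear nor continuous: $G_1(e_1+\tau e_2)$ jumps from $e_1$ to $\tau e_2$ as $\tau$ increases through $1$. We therefore build the vector by hand, as a sum of bad blocks that the greedy algorithm is forced to read one after another. For this the blocks must involve finitely many indices, avoid the indices already used, and have no ties. Write $\operatorname{supp}y=\{k:e_k^*(y)\ne0\}$ for the support of the coefficient sequence.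

\begin{lemma}\label{lem:block}
For each finite $A\subseteq\mathbb N$ and $R>0$ there is $y\in\operatorname{span}\{e_k:k\notin A\}$ with $\|y\|\le1$, with nonzero coefficients of pairwise distinct moduli, and with $\big\|\bigvee_{n=1}^p|G_n(y)|\big\|\ge R$, where $p=\#\operatorname{supp}y$.
\end{lemma}

\begin{proof}
Let $P_Ax=\sum_{k\in A}e_k^*(x)e_k$ and $c=EE^*\,\#A$, so that $\|P_A\|\le c$. By \eqref{eq:unbounded} there are $x$, $\rho$, $N$ with $\|x\|\le1$ and
\[
\Big\|\bigvee_{m=1}^N|G_m(x)|\Big\|\ge R'=c+1+(2+c)R .
\]

\emph{Removing $A$.} Put $x'=x-P_Ax$ and $a_k=e_k^*(x')$. Then $\|x'\|\le1+c$, and $a_k=0$ for $k\in A$, $a_k=e_k^*(x)$ for $k\notin A$. List $\{\rho(1),\dots,\rho(N)\}\setminus A$ in the order of $\rho$ as $\sigma(1),\dots,\sigma(N')$, and let $H_n=\sum_{j\le n}a_{\sigma(j)}e_{\sigma(j)}$ for $0\le n\le N'$. For $m\le N$, the sum $G_m(x)$ equals some $H_n$ plus a subsum of $P_Ax$, and every such subsum is bounded pointwise by $\sum_{k\in A}|e_k^*(x)||e_k|$, a function of norm at most $c$. Hence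
\[
\Big\|\bigvee_{n=0}^{N'}|H_n|\Big\|\ge R'-c>0 .
\]
Since $H_0=0$, we have $N'\ge1$ and may omit $n=0$. The moduli $|a_{\sigma(j)}|$ are nonincreasing. If $k\notin\{\sigma(1),\dots,\sigma(N')\}$, then either $k\in A$ and $a_k=0$, or $k\notin\{\rho(1),\dots,\rho(N)\}$ and $|a_k|\le|e_{\rho(N)}^*(x)|\le|a_{\sigma(N')}|$ by (G2). So $(a_k)$ and $\sigma$ satisfy the hypothesis of Lemma~\ref{lem:ties}.

\emph{Finite support.} Let $\delta>0$. Choose $w\in\operatorname{span}(e_k)$ with $\|w-x'\|\le\delta$ and put $z=w-P_Aw\in\operatorname{span}\{e_k:k\notin A\}$. Since $P_Ax'=0$, we have $z-x'=(w-x')-P_A(w-x')$, so $\|z-x'\|\le(1+c)\delta$ and $|e_k^*(z)-a_k|\le\eta$ for all $k$, where $\eta=E^*(1+c)\delta$. Let $y_0$ be the vector given by Lemma~\ref{lem:ties}. It lies in $\operatorname{span}\{e_k:k\notin A\}$ because $\sigma(j)\notin A$, and by (a) its support contains $\sigma(1),\dots,\sigma(N')$.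

\emph{Removing ties.} Let $p=\#\operatorname{supp}y_0\ge N'$. Go through the $p$ nonzero coefficients of $y_0$ one at a time and increase the modulus of each, keeping its sign, by an amount in $(0,\eta/(2p)]$ chosen so that the new modulus differs from the finitely many new moduli already assigned. The resulting vector $y_1$ has the same support and pairwise distinct nonzero moduli. The gaps in Lemma~\ref{lem:ties}(a) shrink by at most $\eta/2$, so every greedy ordering of $y_1$ still begins with $\sigma(1),\dots,\sigma(N')$. The changes add up to at most $\eta/2$, so $\|y_1-y_0\|\le E\eta/2$ and $\|G_n(y_1)-G_n(y_0)\|\le E\eta/2$ for $n\le N'$. By (b), (c) and \eqref{eq:max},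
\begin{gather*}
\|y_1\|\le1+c+(1+c)\delta+(3N'^2+1)E\eta,\\
\Big\|\bigvee_{n=1}^{N'}|G_n(y_1)|\Big\|\ge R'-c-N'(4N'^2+1)E\eta .
\end{gather*}
Here $N'$ does not depend on $\delta$, so for small $\delta$ the first quantity is at most $2+c$ and the second is at least $R'-c-1=(2+c)R$. Take $y=y_1/(2+c)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:single}]
We construct blocks $x_j=\tau_jy_j$ inductively. Given $x_1,\dots,x_{j-1}$, let $A_j$ be the union of their supports and $\delta_j$ the smallest modulus of their nonzero coefficients, with $A_1=\emptyset$ and $\delta_1=1$. Put $\tau_j=\min\big(2^{-j},\delta_j/(2E^*)\big)$, and take $y_j$ from Lemma~\ref{lem:block} with $A=A_j$ and $R=(j+1)/\tau_j$. The order of the choices matters: $\tau_j$ is fixed first, and $R$ then compensates for it.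

Since $\|x_j\|\le2^{-j}$, the series $x=\sum_jx_j$ converges. The supports of the $x_j$ are finite, nonempty and pairwise disjoint, so $e_k^*(x)=\sum_je_k^*(x_j)$ has at most one nonzero term, and the nonzero coefficients of $x$ are those of the blocks. Within a block their moduli are distinct. The coefficients of $x_j$ have modulus at most $\tau_jE^*\le\delta_j/2$, less than every nonzero modulus in $x_1,\dots,x_{j-1}$. So the nonzero coefficients of $x$ are infinitely many with pairwise distinct moduli, and the greedy ordering, unique by (G3), exhausts $\operatorname{supp}x_1,\operatorname{supp}x_2,\dots$ in succession. With $p_j=\#\operatorname{supp}x_j$, this means that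
\[
G_{\#A_j+n}(x)=\sum_{i<j}x_i+G_n(x_j)\qquad(1\le n\le p_j).
\]
Therefore $\bigvee_{n\le p_j}|G_n(x_j)|\le\sup_m|G_m(x)|+\big|\sum_{i<j}x_i\big|$, and integrating gives
\[
\int_\Omega\sup_m|G_m(x)|\,ds\ge\tau_j\cdot\frac{j+1}{\tau_j}-\sum_{i<j}2^{-i}\ge j
\]
for every $j$. Thus $\sup_m|G_m(x)|\notin L_1(\Omega)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
We use the classical description of these spaces (see \cite{Lacey} or \cite{LT}): a separable infinite-dimensional $L_1(\mu)$ is lattice isometric to $\ell_1$ if $\mu$ is purely atomic, and otherwise to $L_1(\Omega)$ for some $\Omega=[0,1]\sqcup J$. A lattice isometry $U$, that is, a surjective linear isometry that preserves moduli and finite maxima, carries a basis $(e_k,e_k^*)$ to the basis $(Ue_k,e_k^*\circ U^{-1})$ of the same kind. The vectors $x$ and $Ux$ have the same coefficients, $G_m(Ux)=UG_m(x)$, and the norms $\|\bigvee_{m\le N}|G_m(x)|\|$ are unchanged. So (i) and (ii) are invariant under $U$. So is (iii), because by monotone convergence $\sup_m|G_m(x)|$ is integrable exactly when these norms are bounded in $N$.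

(i)$\Rightarrow$(ii): a semi-normalized Schauder basis is a bounded M-basis. (ii)$\Rightarrow$(iii): by \eqref{eq:uqg} the norms above are bounded by $C\|x\|$. (iii)$\Rightarrow$(iv): if $\mu$ is not purely atomic, then (iii) holds in some $L_1(\Omega)$, contrary to Theorem~\ref{thm:single}. (iv)$\Rightarrow$(i): as noted in the introduction, the unit vector basis of $\ell_1$ is uniformly quasi-greedy with constant $1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFOT}
Pablo Bern\'a, Daniel Freeman, Timur Oikhberg, Mitchell Taylor,
\emph{Maximal inequalities, frames and greedy algorithms},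
arXiv:2601.01047 (2026).

\bibitem{Lacey}
Lacey,
\emph{The Isometric Theory of Classical Banach Spaces}.

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces II}.

\end{thebibliography}
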